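# Harmonic polynomials and the components of an affine Springer fiber

## 1. Two projective lines: $\mathrm{SL}_2$ and multiplication by $u^3$

An affine Springer fiber parametrizes the Iwahori subalgebras that contain a given element $\gamma$ of a loop Lie algebra. The classes dual to its top-dimensional components span its top cohomology. The centralizer of $\gamma$ permutes the components, and the affine Weyl group $W_{\mathrm{aff}}$ acts on cohomology by a Springer-type construction. For elements of the form $\gamma=t\gamma_0$ considered below, the number of orbits of components is $|W|$, the order of the finite Weyl group. So the centralizer-invariants in top cohomology form a $W_{\mathrm{aff}}$-module of dimension $|W|$. Since $W_{\mathrm{aff}}$ surjects onto $W$, one asks whether this module is, up to semisimplification, the regular representation of $W$. This is asked in Cheng-Chiang Tsai, "Components of affine Springer fibers", arXiv:1609.05176 (2016). We begin with a case in which everything is visible.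

Let $k$ be a finite field of odd characteristic $p$, let $\bar k$ be an algebraic closure, and put $O=\bar k[[t]]$, $K=\bar k((t))$. Cohomology has coefficients in $\bar{\mathbb Q}_\ell$ with $\ell\ne p$, and Tate twists are trivialized. All geometry is over $\bar k$. Take
$$\mathbf G=\mathrm{SL}_2,\qquad \gamma_0=\begin{pmatrix}0&1\\ t&0\end{pmatrix},\qquad \gamma=t\gamma_0 .$$
The reduction of $\gamma_0$ mod $t$ is nilpotent, and $\gamma_0$ is regular semisimple because $p\neq2$. Let $u^2=t$, $O'=\bar k[[u]]$, $K'=\bar k((u))$. Identify $K^2$ with $K'$ by $e_2\mapsto 1$, $e_1\mapsto u$. Then $\gamma_0e_2=e_1$ and $\gamma_0e_1=te_2$ say that $\gamma_0$ is multiplication by $u$, and $\gamma$ is multiplication by $u^3$. The lattice $O^2$ becomes $O'$.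

Let $I\subset \mathrm{SL}_2(O)$ be the matrices that are upper triangular mod $t$. The affine flag variety $\mathrm{SL}_2(K)/I$ is the set of pairs of $O$-lattices $\Lambda_0\supset\Lambda_1\supset t\Lambda_0$ with $\dim\Lambda_0/\Lambda_1=1$ and $\Lambda_0$ of relative index $0$ to $O'$; the base point is $(O',uO')$. Since $\operatorname{Lie}I$ is the set of matrices preserving both base lattices, the affine Springer fiber is
$$X=\{gI:\ \mathrm{Ad}(g^{-1})\gamma\in\operatorname{Lie}I\}=\{(\Lambda_0\supset\Lambda_1):\ u^3\Lambda_0\subset\Lambda_0,\ u^3\Lambda_1\subset\Lambda_1\}.$$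

**Which lattices are stable under $u^3$.** Such a lattice $M$ is a module over $R_0=\bar k[[u^2,u^3]]$. Let $n$ be the minimal valuation on $M$ and $a\in M$ of valuation $n$. Then $aR_0\subset M\subset u^nO'$, and $aR_0$ has codimension $1$ in $u^nO'$. So $M=u^nO'$ or $M=aR_0$. If $M$ has relative index $0$ to $O'$, then either $M=O'$, or $M=aR_0$ with $a$ of valuation $-1$; in the second case $uO'\subset M\subset u^{-1}O'$, because $u^2O'\subset R_0$. Conversely, any $M$ of index $0$ with $uO'\subset M\subset u^{-1}O'$ is stable, since $u^3u^{-1}O'\subset uO'$. So the possible $\Lambda_0$ are the lines in $u^{-1}O'/uO'$. In the same way the possible $\Lambda_1$ are the lines in $O'/u^2O'$.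

**Which pairs are allowed.** If $\Lambda_0=O'$, every $\Lambda_1$ in the list satisfies $\Lambda_0\supset\Lambda_1\supset u^2O'=t\Lambda_0$. If $\Lambda_0\ne O'$, then $\Lambda_1\subset\Lambda_0\cap O'=uO'$, so $\Lambda_1=uO'$ by index, and $t\Lambda_0\subset u^2u^{-1}O'=uO'$ holds. Hence
$$X=C_1\cup C_0,\qquad C_1=\{\Lambda_0=O'\}\cong\mathbb P^1,\qquad C_0=\{\Lambda_1=uO'\}\cong\mathbb P^1,$$
two projective lines meeting in the point $(O',uO')$. So $d=\dim X=1$, and there are $2=|W|$ components. The centralizer of $\gamma$ consists of elements of norm $1$ in $K'$. These are units of $O'$, so they preserve $O'$ and $uO'$, hence each $C_i$. Therefore the invariants $V$ in top cohomology are all of $H^2(X)$, with basis $(e_1,e_0)$ dual to $([C_1],[C_0])$. It remains to describe the action of $W_{\mathrm{aff}}=\langle s_1,s_0\rangle$, and we do this once, for every group.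

## 2. How a simple reflection acts: a residue and a double cover

Let $\mathbf G$ be split, semisimple and simply connected, with $p\neq2$. Write $LG(R)=\mathbf G(R((t)))$, $L^+G(R)=\mathbf G(R[[t]])$, let $\mathbf B\supset T$ be a Borel subgroup and a split maximal torus, $I\subset L^+G$ the preimage of $\mathbf B$, $\mathrm{Fl}=LG/I$, $\mathrm{Gr}=LG/L^+G$, and $\pi:\mathrm{Fl}\to\mathrm{Gr}$. Let $\gamma\in\mathfrak g(K)$ be regular semisimple and $X=\{gI:\mathrm{Ad}(g^{-1})\gamma\in\operatorname{Lie}I\}$ with its reduced structure, a union of closed projective subschemes $X^n$. We put $H^*(X)=\varprojlim H^*(X^n)$.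

The simple reflections $s_i$ of $W_{\mathrm{aff}}$ are indexed by the nodes of the affine Dynkin diagram, with one affine node $0_j$ for each simple factor $j$. Let $\bar\alpha_i\in X^*(T)$ be the finite part of the simple affine root: $\bar\alpha_i=\alpha_i$ for a finite node, $\bar\alpha_{0_j}=-\theta_j$ with $\theta_j$ the highest root. Let $\bar s_i\in W$ be the reflection in $\bar\alpha_i$. The map $W_{\mathrm{aff}}\to W$ sends $s_i$ to $\bar s_i$, its kernel is the coroot lattice $Q^\vee$, and $W_{\mathrm{aff}}=W\ltimes Q^\vee$. For $\mathrm{SL}_2$ with positive root $\alpha$: $\bar\alpha_1=\alpha$, $\bar\alpha_0=-\alpha$, and both $\bar s_i$ are the nontrivial element of $W$.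

Let $P_i\supset I$ be the parahoric of node $i$, $L_i$ its reductive quotient (of semisimple rank one), $\mathfrak l_i=\operatorname{Lie}L_i$, and $B_i$, $\mathfrak b_i$ the images of $I$, $\operatorname{Lie}I$. Let
$$Y_i=\{gP_i:\mathrm{Ad}(g^{-1})\gamma\in\operatorname{Lie}P_i\},\qquad \pi_i:X\to Y_i,\qquad \mathrm{ev}:Y_i\to[\mathfrak l_i/L_i],$$
where $\mathrm{ev}$ is the residue of $\mathrm{Ad}(g^{-1})\gamma$. For $\mathrm{SL}_2$, $\pi_1$ forgets $\Lambda_1$ and $\pi_0$ forgets $\Lambda_0$. Let $\kappa:\tilde{\mathfrak l}_i=L_i\times^{B_i}\mathfrak b_i\to\mathfrak l_i$ and $\mathcal K=R\kappa_*\bar{\mathbb Q}_\ell$.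

**Step 1: the cohomology of $X$ seen from $Y_i$.** A point of $X$ over $gP_i$ is a coset $gqI$ with $qI\in P_i/I=L_i/B_i$ such that the residue of $\mathrm{Ad}((gq)^{-1})\gamma$ lies in $\mathfrak b_i$, because $\operatorname{Lie}I$ is the preimage of $\mathfrak b_i$ in $\operatorname{Lie}P_i$. So, up to nilpotents, $X=Y_i\times_{[\mathfrak l_i/L_i]}[\tilde{\mathfrak l}_i/L_i]$, and proper base change gives $H^*(X)=H^*(Y_i,\mathrm{ev}^*\mathcal K)$. (For the ind-varieties, exhaust $Y_i$ by closed projective $Y_i^n$ and $X$ by the $\pi_i^{-1}(Y_i^n)$.)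

**Step 2: the involution of $\mathcal K$.** Since $p\ne2$, $\mathfrak l_i=\mathfrak z\oplus\mathfrak{sl}_2$ with $\mathfrak z$ the center. The fiber of $\kappa$ is $\mathbb P^1$ over $\mathfrak z$, which has codimension $3$, and is finite elsewhere. As $2\cdot1<3$, $\kappa$ is small. So $\mathcal K$ is (up to shift) the intermediate extension of its restriction to the regular semisimple locus $\mathfrak l_i^{rs}$, over which $\kappa$ is an étale double cover. Hence $\operatorname{End}(\mathcal K)=\operatorname{End}(\mathcal K|_{\mathfrak l_i^{rs}})$, and the deck transformation extends to an involution $s$ of $\mathcal K$, compatible with the $L_i$-action. In the construction of Lusztig (1996), $s_i$ acts on $H^*(X)$ through this involution, and these operators define an action of $W_{\mathrm{aff}}$; we take this from Lusztig. Write $\sigma_i$ for the operator.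

**Lemma 1.** There are maps $\mathrm{tr}_i:H^*(X)\to H^*(Y_i)$ with
$$\sigma_i=\pi_i^*\circ\mathrm{tr}_i-1,\qquad \mathrm{tr}_i(\pi_i^*y\cdot x)=y\,\mathrm{tr}_i(x),\qquad \mathrm{tr}_i(1)=2. \tag{1}$$
Consequently $\sigma_i(\pi_i^*y\cdot x)=\pi_i^*y\cdot\sigma_i(x)$ and $\sigma_i(\pi_i^*y)=\pi_i^*y$. Moreover $\sigma_i$ commutes with the action of the centralizer of $\gamma$.

*Proof.* Let $\mathrm{adj}:\bar{\mathbb Q}_\ell\to\mathcal K$ be the adjunction. Since $\kappa$ is proper between smooth varieties of equal dimension, $\kappa^!\bar{\mathbb Q}_\ell=\bar{\mathbb Q}_\ell$, and we have the trace $\mathrm{tr}:\mathcal K=R\kappa_*\kappa^!\bar{\mathbb Q}_\ell\to\bar{\mathbb Q}_\ell$. Over $\mathfrak l_i^{rs}$ the trace sums over the two sheets, so $\mathrm{adj}\circ\mathrm{tr}=1+s$ there, and hence everywhere because $\operatorname{End}(\mathcal K)=\operatorname{End}(\mathcal K|_{\mathfrak l_i^{rs}})$. Likewise $\mathrm{tr}\circ\mathrm{adj}$ is a scalar, equal to $2$ over $\mathfrak l_i^{rs}$. Pull back by $\mathrm{ev}$ and take cohomology: $\mathrm{adj}$ becomes $\pi_i^*$,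 and $\mathrm{tr}$ becomes $\mathrm{tr}_i$, which is linear over $H^*(Y_i)$. This is (1). Then $\sigma_i(\pi_i^*y\cdot x)=\pi_i^*(y\,\mathrm{tr}_ix)-\pi_i^*y\cdot x=\pi_i^*y\cdot\sigma_i(x)$, and $x=1$ gives $\sigma_i(\pi_i^*y)=2\pi_i^*y-\pi_i^*y$. Finally, if $\tau$ centralizes $\gamma$ then $\mathrm{Ad}((\tau g)^{-1})\gamma=\mathrm{Ad}(g^{-1})\gamma$, so $\tau$ acts on $\pi_i:X\to Y_i$ compatibly with $\mathrm{ev}$. $\square$

The other common normalization is $s_i\mapsto-\sigma_i$, the twist by $\mathrm{sgn}$; one may also let the group act on homology. We use (1) and return to the choices in Section 8.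

**Chern classes.** For $\xi\in X^*(T)$ let $\mathcal L_\xi$ be the $LG$-equivariant line bundle on $\mathrm{Fl}$ attached to $I\to T\xrightarrow{\xi}\mathbb G_m$, normalized so that
$$\deg\mathcal L_\xi|_{P_i/I}=\langle\xi,\bar\alpha_i^\vee\rangle\quad\text{for all nodes }i. \tag{2}$$
One global sign suffices: $P_i/I=L_i/B_i$, the group $L_i$ contains $T$, its coroot is $\bar\alpha_i^\vee$, and $B_i$ contains the root subgroup of $\bar\alpha_i$ for every $i$, including the affine nodes. Put $c_\xi=c_1(\mathcal L_\xi)$, extended linearly to $\xi\in E:=X^*(T)\otimes\mathbb Q$. Let $S=\mathrm{Sym}(E_{\bar{\mathbb Q}_\ell})$; via $\xi\mapsto c_\xi|_X$ each $P\in S$ gives a class in $H^*(X)$, denoted by the same letter.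

**Lemma 2.** For $P\in S$ and every node $i$: $\sigma_i(P)=\bar s_iP$ in $H^*(X)$.

*Proof.* Write $\mathfrak l=\mathfrak l_i$, $L=L_i$. The map $X\to[\tilde{\mathfrak l}/L]=[\mathfrak b_i/B_i]$ of Step 1 classifies the $B_i$-torsor induced from the $I$-torsor $g\mapsto gI$. So, up to the global sign $\xi\mapsto\pm\xi$ in (2), which commutes with $\bar s_i$, the classes $P$ are pulled back from $H^*_L(\tilde{\mathfrak l})=H^*(BB_i)=H^*(BT)=S$. The operator $s$ on $H_L^*(\tilde{\mathfrak l})=H^*([\mathfrak l/L],\mathcal K)$ is compatible with this pull-back, so it suffices to show that it sends $P\in S$ to $\bar s_iP$. Restrict to the regular semisimple locus. With $\mathfrak t=\operatorname{Lie}T$ and $\mathfrak t^{rs}\subset\mathfrak t$ the complement of the root hyperplane of $L$, $\tilde{\mathfrak l}^{rs}=L/T\times\mathfrak t^{rs}$, so $[\tilde{\mathfrak l}^{rs}/L]=\mathfrak t^{rs}\times BT$. The restriction $S\to H^*(\mathfrak t^{rs})\otimes S$, $P\mapsto1\otimes P$, is injective. There $s$ is pull-back by the deck transformation, which is induced by the nontrivial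 class of $N_L(T)/T$ acting on both factors; it sends $1\otimes P$ to $1\otimes\bar s_iP$. $\square$

## 3. The two matrices for $\mathrm{SL}_2$

**Proposition 3.** For $\mathbf G=\mathrm{SL}_2$ and $\gamma_0$, $\gamma$ as in Section 1, the semisimplification of $V=H^2(X)$ is the pull-back of $\bar{\mathbb Q}_\ell[W]$, and $V$ is not semisimple.

*Proof.* First, $\sigma_i$ fixes one basis vector. By Section 1, $Y_1=\mathbb P(u^{-1}O'/uO')$, and $\pi_1$ maps $C_0$ isomorphically to $Y_1$ and $C_1$ to a point. So $\pi_1^*(\text{point class})=e_0$, and Lemma 1 gives $\sigma_1e_0=e_0$. Symmetrically $Y_0=\mathbb P(O'/u^2O')$ and $\sigma_0e_1=e_1$.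

Next, Lemma 2 supplies the rest. Let $\varpi$ be the fundamental weight. We have $C_i=P_i/I$, so by (2) the class $c_\varpi$ has degree $1$ on $C_1$ and $-1$ on $C_0$, that is, $c_\varpi=e_1-e_0$. (Concretely, it is the class of the line bundle $\Lambda_0/\Lambda_1$: the quotient bundle $O'/\Lambda_1$ on $C_1$, the tautological subbundle $\Lambda_0/uO'$ on $C_0$.) Since $\bar s_i\varpi=-\varpi$, both $\sigma_i$ send $e_1-e_0$ to its negative. Hence
$$\sigma_1:\ e_1\mapsto-e_1+2e_0,\ e_0\mapsto e_0;\qquad \sigma_0:\ e_0\mapsto-e_0+2e_1,\ e_1\mapsto e_1 .$$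
The line spanned by $e_1-e_0$ is stable, with both generators acting by $-1$: it is the pull-back of $\mathrm{sgn}$. On the quotient, $e_1\equiv e_0$ and both generators act trivially. So $V^{ss}$ is $\mathrm{sgn}\oplus1$, the pull-back of $\bar{\mathbb Q}_\ell[W]$. If $V$ were semisimple, $s_1s_0\in\ker(W_{\mathrm{aff}}\to W)$ would act trivially; but $\sigma_1\sigma_0e_1=\sigma_1e_1=e_1-2(e_1-e_0)$. $\square$

## 4. General $\mathbf G$: the statement, and what is lost

Let $\mathbf G$ be a connected split reductive group over a finite field $k$ with $p=\mathrm{char}(k)>\operatorname{rank}\mathbf G+1$. Assume moreover that the hypotheses of DeBacker [De02b, Section 4.2] hold; they hold when $\mathrm{char}(k)$ is larger than a constant multiple of $\operatorname{rank}\mathbf G$. Let $F=k((t))$, and $\mathfrak g=\operatorname{Lie}\mathbf G$.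

**Definition.** An element $\gamma_0\in\mathfrak g(F)$ is *topologically nilpotent* if it is conjugate to some $\delta\in\mathfrak g(k[[t]])$ whose reduction in $\mathfrak g(k)$ is nilpotent.

The matrix $\gamma_0$ of Section 1 is an example. Let $\gamma_0$ be topologically nilpotent and regular semisimple, and put $\gamma=t\gamma_0$. Let $\mathcal X_\gamma$ be the affine Springer fiber (Kazhdan–Lusztig), the finite-dimensional ind-variety over $k$ with $\mathcal X_\gamma(k)=\{g\in\mathbf G(F)/I:\mathrm{Ad}(g^{-1})\gamma\in\operatorname{Lie}I\}$, where here $I\subset\mathbf G(F)$ denotes an Iwahori subgroup, let $X$ be $\mathcal X_\gamma\times\operatorname{Spec}\bar k$ with reduced structure, and $d=\dim X$. Let $\mathcal T$ be the centralizer of $\gamma$, with $\mathcal T(\bar k)=Z_{\mathbf G(F^{ur})}(\gamma)$, where $F^{ur}\subset K$ is a maximal unramified extension of $F$ with residue field $\bar k$. It acts on $X$. Put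
$$V=H^{2d}(X)^{\mathcal T}.$$
By Lemma 1 this is a $W_{\mathrm{aff}}$-module.

**Known result.** The irreducible components of $X$ form exactly $|W|$ orbits under the centralizer of $\gamma$, each stable under $\operatorname{Gal}(\bar k/k)$. Equivalently, $\dim V=|W|$.

**Theorem 4.** Suppose in addition that $\mathbf G$ is simply connected. Then $V^{ss}$ is the pull-back of $\bar{\mathbb Q}_\ell[W]$ along $W_{\mathrm{aff}}\to W$.

**Theorem 5.** In the situation of Theorem 4, with the normalization (1), $V^*$ is the space of $W$-harmonic polynomials on an affine space on which $W_{\mathrm{aff}}$ acts by affine reflections. Equivalently $V\cong A/\mathfrak a$, where $A=\bar{\mathbb Q}_\ell[Q^\vee]$ is the group algebra of the coroot lattice ($W$ acting naturally, $Q^\vee$ by multiplication) and $\mathfrak a\subset A$ is the ideal generated by the elements of $A^W$ of augmentation $0$. It is indecomposable and not semisimple.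

"Simply connected" means semisimple simply connected. From now on $\mathbf G$ is such, $r=\operatorname{rank}\mathbf G$, and $N=|\Phi^+|$ is the number of positive roots. If $r=0$ then $\mathbf G$, $W$ and $W_{\mathrm{aff}}$ are trivial and $V$ is a line, so Theorem 4 holds; we assume $r\ge1$ (Theorem 5 is read with $r\ge1$). The affine reflections and harmonic polynomials are made precise in Sections 5 and 6. For $\mathrm{SL}_2$, $A=\bar{\mathbb Q}_\ell[z^{\pm1}]$ with $z\leftrightarrow z^{-1}$, and $\mathfrak a$ is generated by $z+z^{-1}-2=z^{-1}(z-1)^2$, so $A/\mathfrak a$ is two-dimensional.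

**Two consequences of the known result.** Put $H_{2d}(X)=\varinjlim H^{2d}(X^n)^*$. As $\dim X^n\le d$, the classes of the $d$-dimensional components form a basis of $H_{2d}(X)$, and $H^{2d}(X)=H_{2d}(X)^*$. So $V=(H_{2d}(X)_{\mathcal T})^*$, and $\dim V$ is the number of orbits of $d$-dimensional components. Since $\dim V=|W|$ is finite, $V^*=H_{2d}(X)_{\mathcal T}$; in particular each $d$-dimensional component $C$ has a class $[C]\in V^*$. And since *all* components also form exactly $|W|$ orbits, every component has dimension $d$: *$X$ is equidimensional*.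

**Where the computation of Section 3 stops.** There we listed the components and their images in the $Y_i$. In general we are given only the number of orbits, so there are no matrices to write down. The part of Section 3 that survives is Lemma 2, and the sensible first attempt is to fill $V$ with the classes $c_\xi^d$, $\xi\in E$, which are $\mathcal T$-invariant because $\mathcal L_\xi$ is $LG$-equivariant. By Lemma 2, $W_{\mathrm{aff}}$ acts on their span through the finite group $W$, hence semisimply. For $\mathrm{SL}_2$ this span is the line through $e_1-e_0$, and $V$ is not semisimple, so the attempt misses half of $V$. Theorem 5 shows that the span is never all of $V$. What is missing is a class on which the translations $Q^\vee$ act nontrivially. For $\mathrm{SL}_2$ the class $e_0$ will do: $\sigma_1e_0=e_0$ and $\sigma_0e_0=e_0+2(e_1-e_0)=e_0+c_\alpha$. So $s_0$ moves $e_0$ by a *translation in the direction of the classes* $c_\xi$. The class $e_0$ is the first Chern class of the determinant line bundle of $\mathrm{Gr}$.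

## 5. The determinant class and an affine action

**The class $D$.** Let $\mathbf G\hookrightarrow\mathrm{SL}(M)$ be a faithful representation. As $\mathrm{SL}(M)/\mathbf G$ is affine, $\mathrm{Gr}\to\mathrm{Gr}_{\mathrm{SL}(M)}$ is a closed immersion. The determinant line bundle, with fiber $\det(\Lambda|\Lambda_{\mathrm{st}})^{\pm1}$ at $\Lambda$ (for the standard lattice $\Lambda_{\mathrm{st}}$ and the appropriate sign), is ample on closed finite-type subschemes. Let $D$ be its first Chern class on $\mathrm{Gr}$, and also the pull-back of this class to $\mathrm{Fl}$.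

*$D$ and $c_\xi$ are invariant under translation by $\mathbf G(K)$*, hence under $\mathcal T(\bar k)$. For $c_\xi$ this is the equivariance of $\mathcal L_\xi$. For $D$, $\det(g\Lambda|\Lambda_{\mathrm{st}})\cong\det(\Lambda|\Lambda_{\mathrm{st}})\otimes\det(g\Lambda_{\mathrm{st}}|\Lambda_{\mathrm{st}})$, and the second factor does not depend on $\Lambda$.

Let $m_i=\deg D|_{P_i/I}$. For a finite node, $P_i\subset L^+G$, so $P_i/I$ is contracted in $\mathrm{Gr}$ and $m_i=0$. For an affine node, $P_{0_j}=I\cup Is_{0_j}I$ and $L^+G=\bigcup_{w\in W}IwI$ with $s_{0_j}\notin W$, so $P_{0_j}\cap L^+G=I$. Thus $P_{0_j}/I\to\mathrm{Gr}$ is injective, hence finite onto its image, and $m_{0_j}>0$ by ampleness. For $\mathrm{SL}_2$ with its standard representation, the determinant is constant on $C_1$ and is $\Lambda_0/uO'$ up to a constant factor on $C_0$, of degree $-1$; the sign is chosen so that $m_0=1$, and $D=e_0$.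

**Lemma 6.** The formula
$$s_i*\xi:=\bar s_i\xi-m_i\bar\alpha_i \tag{3}$$
defines an action of $W_{\mathrm{aff}}$ on $E$ by affine maps whose linear parts are given by $W_{\mathrm{aff}}\to W$; each $s_i$ acts as an affine reflection. The subgroup $W$ acts linearly. An element $\lambda\in Q^\vee$ acts by translation by a vector $\tau(\lambda)$, where $\tau:Q^\vee\to E$ is a $W$-equivariant homomorphism whose image spans $E$.

*Proof.* We check the Coxeter relations. The map (3) fixes the hyperplane $\langle\xi,\bar\alpha_i^\vee\rangle=-m_i$ and $s_i*(s_i*\xi)=\xi+m_i\bar\alpha_i-m_i\bar\alpha_i=\xi$, so it is an affine reflection. Suppose $i\ne j$ and $s_is_j$ has finite order $m_{ij}$. Then $\bar\alpha_i,\bar\alpha_j$ are linearly independent: for nodes of different simple factors this is clear. Within one factor, the $\bar\alpha$'s of any proper subset of the nodes are independent, and two nodes form a proper subset unless the factor has rank one, where $s_is_j$ has infinite order. So the two reflection hyperplanes meet. Taking a common point as origin, the two reflections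 become $\bar s_i,\bar s_j$, and $(\bar s_i\bar s_j)^{m_{ij}}=1$ gives the relation.

The finite nodes have $m_i=0$, so $W$ acts linearly. Elements of $Q^\vee=\ker(W_{\mathrm{aff}}\to W)$ have trivial linear part, so they act by translations, and $w\lambda w^{-1}=w(\lambda)$ gives $\tau(w\lambda)=w\tau(\lambda)$. Finally $s_{0_j}s_{\theta_j}$ sends $\xi$ to $s_{\theta_j}s_{\theta_j}\xi+m_{0_j}\theta_j=\xi+m_{0_j}\theta_j$. So $m_{0_j}\theta_j\in\tau(Q^\vee)$ with $m_{0_j}\neq0$. The $W$-conjugates of $\theta_j$ span the $j$-th summand of $E$, which is irreducible. $\square$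

**Lemma 7.** For $\xi\in E$ let $q(\xi)=(D+c_\xi)^d|_X\in V$. Then $w\cdot q(\xi)=q(w*\xi)$ for all $w\in W_{\mathrm{aff}}$.

*Proof.* It suffices to treat $w=s_i$. Write $s=\bar s_i$, $\alpha=\bar\alpha_i$, $m=m_i$.

**Step 1: the part of $D$ that comes from $Y_i$.** Put $\eta=D-\frac m2c_\alpha$. We claim $\eta|_X\in\pi_i^*H^2(Y_i)$. The class $2\eta$ is the Chern class of a line bundle $\mathcal M$ on $\mathrm{Fl}$. The fibers of $\mathrm{Fl}\to\mathrm{Fl}_{P_i}=LG/P_i$ are the translates $gP_i/I\cong\mathbb P^1$. By translation invariance and (2), $\mathcal M$ has degree $2m-m\langle\alpha,\alpha^\vee\rangle=0$ on each, so it is trivial on each. Over a closed finite-type subscheme of $\mathrm{Fl}_{P_i}$, with projection $\mathrm{pr}$, we have $h^0=1$, $h^1=0$ on all fibers. By cohomology and base change $\mathrm{pr}_*\mathcal M$ is a line bundle whose formation commutes with base change, and $\mathrm{pr}^*\mathrm{pr}_*\mathcal M\to\mathcal M$ is an isomorphism because it is one on each fiber. These line bundles are compatible with restriction, so $\eta$ comes from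 $H^2(\mathrm{Fl}_{P_i})$. Restrict to $Y_i$.

**Step 2: move $\eta$ through $\sigma_i$.** With $\xi'=\xi+\frac m2\alpha$ we have $D+c_\xi=\eta+c_{\xi'}$. By Lemma 1 and Lemma 2, $\sigma_i(\eta^ac_{\xi'}^{d-a})=\eta^a\sigma_i(c_{\xi'}^{d-a})=\eta^ac_{s\xi'}^{d-a}$. Since $s\xi'=s\xi-\frac m2\alpha$,
$$\sigma_iq(\xi)=(\eta+c_{s\xi'})^d=(D-\tfrac m2c_\alpha+c_{s\xi}-\tfrac m2c_\alpha)^d=(D+c_{s\xi-m\alpha})^d=q(s_i*\xi).\qquad\square$$

**From functionals to polynomials.** For $\lambda\in V^*$ put $f_\lambda(\xi)=\lambda(q(\xi))$, a polynomial on $E$ of degree $\le d$ with coefficients in $\bar{\mathbb Q}_\ell$. Since $(w\lambda)(v)=\lambda(w^{-1}v)$, Lemma 7 gives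
$$f_{w\lambda}(\xi)=f_\lambda(w^{-1}*\xi)\qquad(w\in W_{\mathrm{aff}}). \tag{4}$$
So $\lambda\mapsto f_\lambda$ is equivariant from $V^*$ to $\bar{\mathbb Q}_\ell[E]$, with $(wh)(\xi)=h(w^{-1}*\xi)$. Let $F$ be its image. Then
$$\dim F\le\dim V^*=|W|. \tag{5}$$
For $\mathrm{SL}_2$ put $x=\langle\xi,\alpha^\vee\rangle$: then $f_{[C_1]}=x$, $f_{[C_0]}=1-x$, $F$ is spanned by $1$ and $x$, and the translations in $W_{\mathrm{aff}}$ shift $x$ by even integers.

## 6. One anti-invariant polynomial produces all harmonic ones

Let $S$ act on $\bar{\mathbb Q}_\ell[E]$ by constant-coefficient differential operators, $e\in E$ acting as $\partial_e$. Let $S^W_+$ be the $W$-invariants in $S$ without constant term.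

**Definition.** $\mathrm{Harm}=\{h\in\bar{\mathbb Q}_\ell[E]:Ph=0\text{ for all }P\in S^W_+\}$ is the space of $W$-harmonic polynomials. Put $\Delta(\xi)=\prod_{\alpha>0}\langle\xi,\alpha^\vee\rangle$.

Classical facts (Chevalley, Steinberg): $\mathrm{Harm}=S\cdot\Delta$; as a graded $W$-module $\mathrm{Harm}$ is isomorphic, after forgetting the grading, to the regular representation; its anti-invariants ($wh=\mathrm{sgn}(w)h$) are $\bar{\mathbb Q}_\ell\Delta$. For $\mathrm{SL}_2$, $\Delta=x$ and $\mathrm{Harm}$ is spanned by $1,x$, which is the space $F$ found above. For $\mathrm{SL}_3$ the graded dimensions are $1,2,2,1$.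

**Lemma 8.** Let $F\subset\bar{\mathbb Q}_\ell[E]$ be finite-dimensional and stable under $h\mapsto h(w^{-1}*\,\cdot\,)$ for all $w\in W_{\mathrm{aff}}$. If $F$ contains a nonzero $W$-anti-invariant polynomial, then $\mathrm{Harm}\subset F$.

*Proof.* **Step 1: lattice translations give derivatives.** By Lemma 6, $F$ is stable under $h\mapsto h(\cdot-e)$ for $e\in\tau(Q^\vee)$. This subgroup spans $E$, so it is Zariski dense. Fix $h\in F$ and a linear functional $\varphi$ on polynomials of bounded degree that vanishes on $F$. Then $e\mapsto\varphi(h(\cdot-e))$ is a polynomial in $e$ that vanishes on a Zariski dense set, so it vanishes. Hence $h(\cdot-e)\in F$ for all $e$. The coefficients of $h(\cdot-e)$ as a polynomial in $e$ are, up to nonzero constants, all iterated derivatives of $h$. So $F$ is stable under $S$.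

**Step 2: push an anti-invariant down to a harmonic one.** Let $f\in F$ be nonzero and anti-invariant. For $P\in S^W$ we have $w(Pf)=(wP)(wf)=\mathrm{sgn}(w)Pf$, so $S^Wf\subset F$ is a nonzero finite-dimensional space of anti-invariants. The elements of $S^W_+$ act on it by commuting operators that lower the degree, hence nilpotently. So there is a nonzero $f'\in S^Wf$ with $S^W_+f'=0$. It is harmonic and anti-invariant, so $f'$ is a nonzero multiple of $\Delta$. Thus $\Delta\in F$, and $\mathrm{Harm}=S\Delta\subset F$. $\square$

So we need one component $C$ with $f_{[C]}\ne0$ and anti-invariant. For $\mathrm{SL}_2$ it is $C_1=\pi^{-1}(O')$, a full fiber of $\pi$. In general we look for a component that is a union of full fibers of $\pi$. For $\delta\in\mathfrak g(K)$ let $\mathrm{Gr}_\delta\subset\mathrm{Gr}$ be the closed subfunctor of those $g$ with $\mathrm{Ad}(g^{-1})\delta$ integral. If $g\in\mathrm{Gr}_{\gamma_0}$, then $\mathrm{Ad}(g^{-1})\gamma\in t\mathfrak g(O)\subset\operatorname{Lie}I$, and the same holds for $gq$ with $q\in L^+G$. So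
$$\pi^{-1}(\mathrm{Gr}_{\gamma_0})\subset X,\qquad\text{with all fibers }\mathbf G/\mathbf B. \tag{6}$$
This subset contains a component of $X$ provided its dimension is $d$, that is, provided $\dim\mathrm{Gr}_{\gamma_0}=d-N$. This is the next task.

## 7. The dimension of $\mathrm{Gr}_{\gamma_0}$

**Lemma 9.** $\dim\mathrm{Gr}_{\gamma_0}=d-N$.

By (6), $\dim\mathrm{Gr}_{\gamma_0}+N\le d$. The lower bound compares $\mathrm{Gr}_\gamma$ with $\mathrm{Gr}_{\gamma_0}$ on loci where the residue is regular.

**Standard inputs.** For an irreducible type of rank $n$ every prime dividing $|W|$ is $\le n+1$, so $p>r+1$ gives $p\nmid|W|$, and $p$ is very good. Let $\mathfrak g^{reg}\subset\mathfrak g$ be the open set of elements whose centralizer has dimension $r$. The following are standard (Veldkamp; Ngô, *Le lemme fondamental pour les algèbres de Lie*, §§1–2; Riche).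

1. $\bar k[\mathfrak g]^{\mathbf G}=\bar k[f_1,\dots,f_r]$ with $f_i$ homogeneous of degree $d_i$ and $\sum d_i=N+r$. Let $\chi=(f_i):\mathfrak g\to\mathfrak c=\mathbb A^r$.
2. $\chi$ is smooth and surjective on $\mathfrak g^{reg}$, with geometric fibers single $\mathbf G$-orbits. The centralizer scheme $\mathcal I\to\mathfrak g$ is smooth of relative dimension $r$ over $\mathfrak g^{reg}$.
3. (Ngô, Lemme 2.1.1) There is a smooth commutative affine group scheme $J$ on $\mathfrak c$ with a $\mathbf G$-equivariant isomorphism $\chi^*J|_{\mathfrak g^{reg}}\cong\mathcal I|_{\mathfrak g^{reg}}$, which extends to a homomorphism $\chi^*J\to\mathcal I$ over $\mathfrak g$.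

For $\mathrm{SL}_2$, $\chi$ is the determinant up to sign, $d_1=2=N+r$, and $\mathfrak g^{reg}=\mathfrak g\setminus\{0\}$.

We draw four consequences. First, $\mathbf G\times\mathfrak g^{reg}\to\mathfrak g^{reg}\times_{\mathfrak c}\mathfrak g^{reg}$, $(g,x)\mapsto(x,\mathrm{Ad}(g)x)$, is smooth and surjective: surjectivity is input 2; source and target are smooth of dimensions $2\dim\mathfrak g$ and $2\dim\mathfrak g-r$; the fibers are cosets of smooth $r$-dimensional centralizers, so the map is flat (equidimensional fibers between smooth schemes) with smooth fibers. Second, every $a\in\mathfrak c(O)$ lifts to $\mathfrak g^{reg}(O)$, as $\chi$ is smooth and surjective there and $O$ is strictly henselian. Third, if $x\in\mathfrak g(K)$ is regular semisimple, its centralizer is a torus: over an algebraic closure it contains a maximal torus, it is commutative by input 3, and a maximal torus is its own centralizer. Fourth, *regular semisimple $x,y\in\mathfrak g(K)$ with $\chi(x)=\chi(y)$ are $\mathbf G(K)$-conjugate*: $\{g:\mathrm{Ad}(g)x=y\}$ is nonempty by input 2, hence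 a torsor under the torus $Z(x)$, and $H^1(K,\text{torus})=0$. (For finite Galois $M/K$ the module $M^\times$ is cohomologically trivial, because over a complete discretely valued field with algebraically closed residue field norms are surjective and Hilbert 90 holds; so $M^\times\otimes X_*$ of a torus split by $M$ is cohomologically trivial too.)

**Set-up.** Put $\gamma_1=\gamma$. Since $\gamma_0$ is conjugate into $\mathfrak g(O)$, $\chi(\gamma_0)$ and $\chi(\gamma)=(t^{d_i}f_i(\gamma_0))$ lie in $\mathfrak c(O)$. Choose $x_j\in\mathfrak g^{reg}(O)$ with $\chi(x_j)=\chi(\gamma_j)$ and $h_j\in\mathbf G(K)$ with $\mathrm{Ad}(h_j)x_j=\gamma_j$ ($j=0,1$). Let $J_j=\mathcal I_{x_j}$, smooth affine over $O$. Regard $\mathcal T=Z(\gamma_0)=Z(\gamma)$ as a torus over $K$, and put $\mathcal S_j=h_j\,L^+J_j\,h_j^{-1}\subset L\mathcal T$.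

In the $\mathrm{SL}_2$ example, $\mathrm{Gr}_{\gamma_0}=\{O'\}$, $\mathrm{Gr}_\gamma=\mathbb P(u^{-1}O'/uO')$, and $\mathcal S_0$, $\mathcal S_1$ are the norm-one units of $O'$, $R_0$ respectively. One sees $\dim\mathrm{Gr}_{\gamma_0}=0=d-N$ there.

**Step 1: the regular locus is $L\mathcal T/\mathcal S_j$.** Let $\mathrm{Gr}^{reg}_{\gamma_j}\subset\mathrm{Gr}_{\gamma_j}$ be the open locus where $\mathrm{Ad}(g^{-1})\gamma_j$ has regular reduction mod $t$. We claim that $\tau\mapsto\tau h_j$ induces an isomorphism of étale sheaves $L\mathcal T/\mathcal S_j\cong\mathrm{Gr}^{reg}_{\gamma_j}$.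

The map lands there, as $\mathrm{Ad}((\tau h_j)^{-1})\gamma_j=x_j$. For local surjectivity, an $R$-point of the target is étale-locally given by $g\in LG(R)$. Put $y=\mathrm{Ad}(g^{-1})\gamma_j\in\mathfrak g(R[[t]])$. All closed points of $\operatorname{Spec}R[[t]]$ lie in $t=0$, so $y$ lands in the open set $\mathfrak g^{reg}$. Also $\chi(y)=\chi(\gamma_j)=\chi(x_j)$ in $R((t))$, hence in $R[[t]]$. The scheme $\{u\in\mathbf G_{R[[t]]}:\mathrm{Ad}(u)x_j=y\}$ is closed in $\mathbf G_{R[[t]]}$, so affine, and it is smooth and surjective over $R[[t]]$ by the first consequence above. So mod $t$ it has a point after an étale cover of $R$. This point lifts successively mod $t^n$ by smoothness, hence to $R[[t]]$ by affineness. With such $u$, $\mathrm{Ad}(gu)x_j=\gamma_j=\mathrm{Ad}(h_j)x_j$, so $\tau=guh_j^{-1}$ centralizes $\gamma_j$ and $g\in\tau h_jL^+G$. For injectivity, the stabilizer of $h_jL^+G$ in $L\mathcal T$ is $h_j(L^+G\cap LZ(x_j))h_j^{-1}=h_jL^+J_jh_j^{-1}=\mathcal S_j$.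

**Step 2: $\mathcal S_1\subset\mathcal S_0$, so that the two quotients can be compared.** Let $h=h_0^{-1}h_1$. Then $\mathrm{Ad}(h)x_1=\mathrm{Ad}(h_0^{-1})(t\gamma_0)=tx_0$, and $\chi(x_1)=\chi(tx_0)$. The element $tx_0\in\mathfrak g(O)$ is not regular mod $t$, but input 3 holds over all of $\mathfrak g$: pulling back along $x_1$ and along $tx_0$ gives a homomorphism over $O$
$$J_1\cong J_{\chi(x_1)}=J_{\chi(tx_0)}\to\mathcal I_{tx_0}.$$
Over $K$ both elements are regular, and by equivariance the homomorphism is conjugation by $h$. Hence $h\,J_1(R[[t]])\,h^{-1}\subset\mathbf G(R[[t]])$ for every $\bar k$-algebra $R$. These elements centralize $tx_0$, hence $x_0$. So $hL^+J_1h^{-1}\subset L^+J_0$, and conjugating by $h_0$ gives $\mathcal S_1\subset\mathcal S_0$.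

**Step 3: the $\mathcal S_0$-orbit of $h_1L^+G$ has dimension $\operatorname{length}(\mathfrak s_0/\mathfrak s_1)$,** where $\mathfrak s_j=\operatorname{Lie}\mathcal S_j=\mathrm{Ad}(h_j)\mathfrak z_{\mathfrak g(O)}(x_j)$. The stabilizer of $h_1L^+G$ in $\mathcal S_0$ is $\mathcal S_0\cap\mathcal S_1=\mathcal S_1$.

We first replace $\mathcal S_0$ by a group of finite type. Let $H_m=L^+_mJ_0$ be the group of jets mod $t^m$, smooth of finite type. The map $\mathcal S_0(R)\cong J_0(R[[t]])\to H_m(R)$ is surjective for every $R$, since $J_0$ is smooth and affine. Let $\mathcal N$ be its kernel. In a faithful matrix representation an element of $\mathcal N$ is $h_0(1+t^mM')h_0^{-1}$ with $M'$ integral, and conjugation by $h_1^{-1}h_0$ has bounded denominators. So $h_1^{-1}\mathcal Nh_1\subset L^+G$ for $m\gg0$, that is, $\mathcal N\subset\mathcal S_1$. As $\mathcal S_0$ is commutative, $\mathcal N$ acts trivially on the orbit, which is therefore an $H_m$-orbit. Let $H'\subset H_m$ be the scheme-theoretic stabilizer of $h_1L^+G$. Its preimage in $\mathcal S_0$ is $\mathcal S_1$,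 so $H'(R)$ is the image of $\mathcal S_1(R)$ for every $R$.

Next, $H'$ is smooth. Let $\mathfrak n\subset R$ be an ideal with $\mathfrak n^2=0$. A point of $H'(R/\mathfrak n)$ lifts to $\mathcal S_1(R/\mathfrak n)\cong J_1((R/\mathfrak n)[[t]])$. The kernel of $R[[t]]\to(R/\mathfrak n)[[t]]$ has square zero, so, $J_1$ being smooth and affine, the point lifts to $J_1(R[[t]])$, and its image in $H'(R)$ lifts the given point.

So we may count with Lie algebras. Since $J_0$ is smooth, $\operatorname{Lie}H_m=\mathfrak s_0/t^m\mathfrak s_0$. A tangent vector of $H'$ at $1$ lifts to $\mathcal S_1(\bar k[\epsilon])$. The reduction of the lift at $\epsilon=0$ lies in $\mathcal N(\bar k)\subset\mathcal S_1(\bar k)$, and dividing by it gives a lift in $\mathfrak s_1$. And $t^m\mathfrak s_0=\operatorname{Lie}\mathcal N\subset\mathfrak s_1$. So $\operatorname{Lie}H'=\mathfrak s_1/t^m\mathfrak s_0$, and the orbit has dimension $\dim H_m-\dim H'=\operatorname{length}(\mathfrak s_0/\mathfrak s_1)$.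

**Step 4: $\operatorname{length}(\mathfrak s_0/\mathfrak s_1)=N$.** We compare two exact complexes of lattices. First,
$$0\to\mathfrak z_{\mathfrak g(O)}(x_j)\to\mathfrak g(O)\xrightarrow{\mathrm{ad}\,x_j}\mathfrak g(O)\xrightarrow{d\chi_{x_j}}O^r\to0 \tag{7}$$
is exact. Indeed $d\chi_{x_j}$ is surjective by smoothness, and $d\chi_{x_j}\circ\mathrm{ad}\,x_j=0$ by invariance of the $f_i$. By input 2, $\mathrm{ad}\,x_j$ has rank $\dim\mathfrak g-r$ both over $K$ and mod $t$. So its image is a direct summand (Smith normal form), of the same rank as the direct summand $\ker d\chi_{x_j}$ that contains it, and they are equal.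

Put $\Lambda_j=\mathrm{Ad}(h_j)\mathfrak g(O)$ and apply $\mathrm{Ad}(h_j)$ to (7); this gives exact complexes with maps $\mathrm{ad}\,\gamma_j$ and $d\chi_{\gamma_j}$. To have the same maps in both, use $\mathrm{ad}\,\gamma=t\,\mathrm{ad}\,\gamma_0$ and $(df_i)_{t\gamma_0}=t^{d_i-1}(df_i)_{\gamma_0}$. Since $(df_i)_{\gamma_0}=t^{1-d_i}(df_i)_\gamma$, the image of $t^{-1}\Lambda_1$ under $d\chi_{\gamma_0}$ is $\bigoplus_it^{-d_i}O$. So in
$$0\to\mathfrak z(\gamma_0)\to\mathfrak g(K)\xrightarrow{\mathrm{ad}\,\gamma_0}\mathfrak g(K)\xrightarrow{d\chi_{\gamma_0}}K^r\to0$$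
we have the two exact complexes of lattices
$$(\mathfrak s_0,\ \Lambda_0,\ \Lambda_0,\ O^r)\qquad\text{and}\qquad(\mathfrak s_1,\ \Lambda_1,\ t^{-1}\Lambda_1,\ \textstyle\bigoplus_it^{-d_i}O).$$

For lattices $A,B$ in the same space put $[A:B]=\dim A/(A\cap B)-\dim B/(A\cap B)$; then $[A:B]+[B:C]=[A:C]$. The alternating sum of the relative indices of the terms of our two complexes is $0$. To see this, multiply the second complex by a high power $t^n$, so that it becomes a subcomplex of the first. The quotient of exact complexes is exact with terms of finite length, so the alternating sum of the $[A:t^nB]$ is $0$. And $[A:t^nB]=[A:B]+n\operatorname{rank}B$, where the alternating sum of the ranks is $0$. Therefore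
$$[\mathfrak s_0:\mathfrak s_1]-[\Lambda_0:\Lambda_1]+\bigl([\Lambda_0:\Lambda_1]-\dim\mathfrak g\bigr)+\sum d_i=0,$$
and $\operatorname{length}(\mathfrak s_0/\mathfrak s_1)=[\mathfrak s_0:\mathfrak s_1]=\dim\mathfrak g-\sum d_i=(2N+r)-(N+r)=N$. (For $\mathrm{SL}_2$ as in Section 1: $\mathfrak s_0=uO$, $\mathfrak s_1=u^3O$, of colength $1=N$.)

**Step 5: conclusion.** At points of $\mathrm{Gr}_\gamma$ the reduction of $\mathrm{Ad}(g^{-1})\gamma$ is nilpotent, because $\chi(\gamma)\equiv0$ mod $t$. A regular nilpotent element lies in exactly one Borel subalgebra. So the open subset $\pi^{-1}(\mathrm{Gr}^{reg}_\gamma)\cap X$ of $X$, nonempty because $h_1L^+G\in\mathrm{Gr}_\gamma^{reg}$, maps bijectively to $\mathrm{Gr}^{reg}_\gamma$. As $X$ is equidimensional, this open set contains an irreducible locally closed subset of dimension $d$. Its image is constructible of dimension $d$, so there is an irreducible locally closed finite-type reduced $Y\subset\mathrm{Gr}^{reg}_\gamma$ with $\dim Y=d$. By Steps 1 and 2 there is a morphism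
$$f:\mathrm{Gr}^{reg}_\gamma\cong L\mathcal T/\mathcal S_1\to L\mathcal T/\mathcal S_0\cong\mathrm{Gr}^{reg}_{\gamma_0},\qquad\tau h_1\mapsto\tau h_0.$$
The points of its fiber over $\tau h_0$ are $\tau\mathcal S_0h_1$, a translate of the orbit of Step 3, of dimension $N$ by Step 4. So the fibers of $f|_Y$ have dimension $\le N$, and $\dim\mathrm{Gr}_{\gamma_0}\ge\dim f(Y)\ge d-N$. $\square$

## 8. A component fibered in flag varieties, and the proof of Theorem 4

By Lemma 9 there is an irreducible closed finite-type $Z\subset\mathrm{Gr}_{\gamma_0}$ with $\dim Z=d-N$; it is projective. Put $C=\pi^{-1}(Z)$, reduced. It is a $\mathbf G/\mathbf B$-fibration over the irreducible $Z$, so it is irreducible and closed of dimension $d$. By (6) it lies in $X$, so it is a component of $X$. Let $f_C(\xi)=f_{[C]}(\xi)=\int_C(D+c_\xi)^d$.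

**Step 1: $f_C\neq0$.** Let $\varrho\in X^*(T)$ be the half-sum of the positive roots, a weight because $\mathbf G$ is simply connected. By (2), $\mathcal L_\varrho$ has degree $1$ on $P_i/I$ for finite $i$, so it is ample on the fibers of $C\to Z$, which are translates of $L^+G/I=\mathbf G/\mathbf B$. Hence it is relatively ample for $C\to Z$. And $D$ is pulled back from an ample class on $Z$. So $nD+c_\varrho$ is ample on $C$ for $n\gg0$, and
$$f_C(\varrho/n)=n^{-d}\int_C(nD+c_\varrho)^d>0 .$$

**Step 2: $f_C$ is $W$-anti-invariant.** Let $i$ be a finite node. As $P_i\subset L^+G$ and $C$ is a full preimage under $\pi$, $C$ is a union of fibers $gP_i/I\cong\mathbb P^1$. So $\dim\pi_i(C)=d-1$ and $H^{2d}(\pi_i(C))=0$. For $y\in H^{2d}(Y_i)$ the class $\pi_i^*y|_C$ is pulled back from $\pi_i(C)$, so it vanishes. By (1),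
$$\langle\sigma_ix,[C]\rangle=\langle\pi_i^*\mathrm{tr}_i(x),[C]\rangle-\langle x,[C]\rangle=-\langle x,[C]\rangle ,$$
that is, $s_i[C]=-[C]$ in $V^*$. For finite $i$, $s_i*\xi=\bar s_i\xi$, so (4) gives $f_C(\bar s_i\xi)=-f_C(\xi)$.

**Step 3: the count.** The space $F$ of Section 5 is finite-dimensional and $W_{\mathrm{aff}}$-stable, and it contains the nonzero anti-invariant $f_C$. By Lemma 8 and (5),
$$|W|=\dim\mathrm{Harm}\le\dim F\le\dim V^*=|W|.$$
Hence $\lambda\mapsto f_\lambda$ is an isomorphism of $W_{\mathrm{aff}}$-modules
$$V^*\cong F=\mathrm{Harm},\qquad(wh)(\xi)=h(w^{-1}*\xi). \tag{8}$$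

**Step 4: semisimplify.** An affine change of variables does not raise degrees, so the subspaces of $\mathrm{Harm}$ of polynomials of degree $\le j$ are $W_{\mathrm{aff}}$-stable. On the $j$-th graded piece $\mathrm{Harm}_j$ only the linear parts matter, so $W_{\mathrm{aff}}$ acts through $W_{\mathrm{aff}}\to W$ (Lemma 6). Hence $(V^*)^{ss}$ is the pull-back of $\bigoplus_j\mathrm{Harm}_j\cong\bar{\mathbb Q}_\ell[W]$. The regular representation is self-dual, so $V^{ss}$ is the pull-back of $\bar{\mathbb Q}_\ell[W]$. It is also stable under $\otimes\,\mathrm{sgn}$, so the same holds with $s_i\mapsto-\sigma_i$ or for the action on homology. This proves Theorem 4; the answer to the question is yes. $\blacksquare$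

## 9. The module $V$ as a quotient of $\bar{\mathbb Q}_\ell[Q^\vee]$

We prove Theorem 5. Its first assertion is (8), with the affine space $E$ and the action (3).

**Step 1: dualize, to get $V\cong S_W$.** Let $S_W=S/S\cdot S^W_+$. The pairing $(P,h)\mapsto(Ph)(0)$ between $S_W$ and $\mathrm{Harm}$ is well defined by harmonicity and is $W$-equivariant. No nonzero $h\in\mathrm{Harm}$ pairs to zero with everything, since the numbers $(Ph)(0)$ include all Taylor coefficients of $h$. Both sides have dimension $|W|$, so the pairing is perfect, and $V=(V^*)^*\cong S_W$ with $W$ acting naturally. An element $\lambda\in Q^\vee$ acts on $\mathrm{Harm}$ by $h\mapsto h(\cdot-\tau(\lambda))$. So on the dual it sends $P$ to the functional $h\mapsto(P\,h(\cdot+\tau(\lambda)))(0)=(Pe^{\tau(\lambda)}h)(0)$ by Taylor's formula. Thus $\lambda$ acts on $S_W$ by multiplication by $e^{\tau(\lambda)}$, where $\tau(\lambda)$ is nilpotent in $S_W$.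

**Step 2: a surjection $A/\mathfrak a\to S_W$.** Write $[\lambda]\in A$ for the basis element of $\lambda\in Q^\vee$, and let $\epsilon:A\to S_W$ be the ring map $[\lambda]\mapsto e^{\tau(\lambda)}$. It is $W$-equivariant, and it turns multiplication by $[\lambda]$ into the action of $\lambda$, so it is $W_{\mathrm{aff}}$-equivariant. It is surjective: $\tau(\lambda)=\log e^{\tau(\lambda)}$ is a polynomial in the nilpotent element $e^{\tau(\lambda)}-1$, and the $\tau(\lambda)$ span $E$. It kills $\mathfrak a$: as $S_W\cong\mathrm{Harm}^*$ is a regular representation of $W$, $S_W^W=\bar{\mathbb Q}_\ell$, so $\epsilon$ maps $A^W$ to scalars. Since $e^{\tau(\lambda)}$ has constant term $1$, the scalar is the augmentation.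

**Step 3: $\dim A/\mathfrak a\le|W|$.** We construct a surjection in the other direction by taking logarithms, so we need the elements $[\lambda]-1$ to be nilpotent mod $\mathfrak a$. Let $\mathfrak m\subset A$ be the augmentation ideal. A maximal ideal of $A$ is the ideal of a character $x:Q^\vee\to\bar{\mathbb Q}_\ell^\times$. If $x\ne1$, the finite set $W\cdot x$ does not contain $1$, because $1$ is $W$-fixed. So there is $a\in A$ that vanishes at $1$ and at no point of $W\cdot x$. Then $\prod_{w\in W}wa$ lies in $A^W$, has augmentation $0$, and does not vanish at $x$; so $\mathfrak a$ is not contained in the ideal of $x$. Hence $\mathfrak m$ is the only maximal ideal containing $\mathfrak a$, and by the Nullstellensatz $\mathfrak m^n\subset\mathfrak a$ for some $n$.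

So in $A/\mathfrak a$ the element $[\lambda]$ is unipotent, $\log[\lambda]$ is defined, and $\log[\lambda+\mu]=\log[\lambda]+\log[\mu]$. The map $\tau:Q^\vee\otimes\bar{\mathbb Q}_\ell\to E_{\bar{\mathbb Q}_\ell}$ is surjective between spaces of equal dimension, so it is an isomorphism. Therefore there is a ring map $\psi:S\to A/\mathfrak a$ with $\psi(\tau(\lambda))=\log[\lambda]$. It is $W$-equivariant because $\tau$ is, and surjective because $[\lambda]=\exp(\log[\lambda])$. It kills $S^W_+$: for $P\in S^W_+$, $\psi(P)$ lies in $(A/\mathfrak a)^W$, which by averaging over $W$ is the image of $A^W=\bar{\mathbb Q}_\ell+(A^W\cap\mathfrak m)$, that is, the scalars; and $\psi(P)$ is nilpotent, since $\psi$ maps $E$ to nilpotent elements and $P$ has no constant term. So $\psi(P)=0$, and $\psi$ induces a surjection $S_W\to A/\mathfrak a$. Thus $\dim A/\mathfrak a\le|W|$, and the surjection $A/\mathfrak a\to S_W$ of Step 2 is an isomorphism of $W_{\mathrm{aff}}$-modules. With Step 1, $V\cong A/\mathfrak a$.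

**Step 4: $V$ is indecomposable and not semisimple.** Let $V\to V'$ be a simple quotient. The subspace $\mathfrak mV'$ is $W_{\mathrm{aff}}$-stable, since $W$ preserves $\mathfrak m$. It is not $V'$, since $\mathfrak m$ acts on $V\cong S_W$ through the nilpotent ideal $S_+S_W$, where $S_+\subset S$ is the ideal of elements without constant term. So $\mathfrak mV'=0$. As $\epsilon$ is surjective and compatible with augmentations, $\epsilon(\mathfrak m)=S_+S_W$, and $V'$ is a quotient of $S_W/S_+S_W$, the one-dimensional trivial module. So $V$ has a unique maximal submodule, and it is indecomposable: in a decomposition into two nonzero summands each summand would contribute a maximal submodule. Since $\dim V=|W|>1$ while its largest semisimple quotient has dimension $1$, $V$ is not semisimple. $\blacksquare$
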